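\title{A positive function differentiated by one basis of rectangles and not by another}

\begin{abstract}
For a set $\mathcal C\subset(0,1]$ that accumulates at $0$, let $\mathcal R_{\mathcal C}$ be the family of axis-parallel rectangles with both side lengths in $\mathcal C$. Let $\mathcal C$ and $\mathcal D$ be two disjoint sets of this kind, and suppose that $\mathcal D$ has arbitrarily small elements whose ratios to the nearest elements of $\mathcal C$, above and below, are arbitrarily far from $1$. We construct an integrable function $f\ge1$ on the unit square whose averages over small rectangles of $\mathcal R_{\mathcal C}$ converge to $f$ almost everywhere, while its averages over small rectangles of $\mathcal R_{\mathcal D}$ are unbounded almost everywhere. This answers a question of Hirayama and Karagulyan in the affirmative. The construction works in every dimension $d\ge2$ and gives $\int f\varphi(f)<\infty$ for any prescribed Borel function $\varphi(u)=o((\log u)^{d-1})$, which is sharp by the Jessen--Marcinkiewicz--Zygmund theorem.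
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Bases of boxes}
A \emph{box} in $\mathbb R^d$ is a product $R=\prod_{j=1}^d[a_j,b_j)$ of half-open intervals; for $d=2$ we say \emph{rectangle}. We write $|\cdot|$ for Lebesgue measure and $\operatorname{av}_Rf=|R|^{-1}\int_Rf$ for the average of $f$ over $R$. For $\mathcal C\subset(0,1]$ let $\mathcal R^d_{\mathcal C}$ be the family of boxes all of whose side lengths $b_j-a_j$ belong to $\mathcal C$, and let $\mathcal R_{\mathcal C}=\mathcal R^2_{\mathcal C}$. This family is a \emph{differentiation basis}, meaning that every point lies in members of arbitrarily small diameter, exactly when $\mathcal C$ accumulates at $0$. For a differentiation basis $\mathcal M$ of boxes and $f\in L^1([0,1]^d)$ put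
\[
\delta_{\mathcal M}(z,f)=\limsup_{\substack{\operatorname{diam}R\to0\\ z\in R\in\mathcal M}}\bigl|\operatorname{av}_Rf-f(z)\bigr| .
\]
Small boxes around an interior point $z$ lie in the cube, so $\delta_{\mathcal M}(z,f)$ is defined for almost every $z$. The equality $\delta_{\mathcal M}(z,f)=0$ says that the averages converge to $f(z)$. If $f(z)$ is finite, then $\delta_{\mathcal M}(z,f)=\infty$ says that the averages over arbitrarily small boxes are unbounded.

For $d=1$, and for cubes in any dimension, Lebesgue's differentiation theorem gives convergence almost everywhere for every integrable $f$. For boxes with unrelated side lengths we have the following theorem, in which $\log^+u=\max\{\log u,0\}$.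

\begin{theorem}[Jessen--Marcinkiewicz--Zygmund \cite{JMZ}]\label{thm:jmz}
If $|g|(\log^+|g|)^{d-1}$ is integrable on $[0,1]^d$, in particular if $g$ is bounded, then for almost every $z$ the averages of $g$ over axis-parallel boxes containing $z$ and shrinking to $z$ converge to $g(z)$.
\end{theorem}

So the bases $\mathcal R^d_{\mathcal C}$ all behave alike on this class, and only less integrable functions can tell two of them apart. When can $\mathcal R_{\mathcal C}$ differentiate a function that $\mathcal R_{\mathcal D}$ does not? The answer should depend on how well the lengths in $\mathcal D$ are approximated, up to bounded factors, by lengths in $\mathcal C$.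

\subsection*{The gap condition}
The \emph{standing hypotheses} are that $\mathcal C,\mathcal D\subset(0,1]$ both accumulate at $0$ and that $\mathcal C\cap\mathcal D=\emptyset$. For $w\in\mathcal D$ let
\[
w^-=\sup\{c\in\mathcal C: c<w\},\qquad w^+=\inf\{c\in\mathcal C: c>w\},
\]
with $\inf\emptyset=+\infty$, so that $w/w^+=0$ if no element of $\mathcal C$ exceeds $w$. Since $\mathcal C$ accumulates at $0$, we have $w^->0$. The \emph{gap condition} is
\begin{equation}\label{eq:gap}
\liminf_{w\to0,\ w\in\mathcal D}\ \max\Bigl\{\frac{w^-}{w},\frac{w}{w^+}\Bigr\}=0 .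
\end{equation}
It says that $\mathcal C$ has multiplicatively long gaps at small scales with an element of $\mathcal D$ far from both ends. It holds for $\mathcal C=\{2^{-k^2}:k\text{ even}\}$ and $\mathcal D=\{2^{-k^2}:k\text{ odd}\}$, where the two ratios at $w=2^{-k^2}$ are $2^{-2k-1}$ and $2^{-2k+1}$. It fails for $\mathcal C=\{2^{-k}:k\text{ even}\}$ and $\mathcal D=\{2^{-k}:k\text{ odd}\}$, where both ratios equal $1/2$.

The question of this paper was posed by Hirayama and Karagulyan \cite{HK}. It starts from two known results, both under the standing hypotheses.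

\begin{theorem}\label{thm:signed}
If \eqref{eq:gap} holds, there is $f\in L^1([0,1]^2)$ with $\delta_{\mathcal R_{\mathcal C}}(z,f)=0$ and $\delta_{\mathcal R_{\mathcal D}}(z,f)=\infty$ for almost every $z\in[0,1]^2$.
\end{theorem}

\begin{theorem}\label{thm:converse}
If the lower limit in \eqref{eq:gap} is positive, then for every $f\in L^1([0,1]^2)$ with $f\ge0$ almost everywhere, $\delta_{\mathcal R_{\mathcal C}}(\cdot,f)=0$ almost everywhere implies $\delta_{\mathcal R_{\mathcal D}}(\cdot,f)=0$ almost everywhere.
\end{theorem}

The two statements do not match: the function constructed for Theorem~\ref{thm:signed} is unbounded from above and from below, while Theorem~\ref{thm:converse} concerns nonnegative functions.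

\medskip
\noindent\textbf{Question.} \emph{Is it true that for every pair $\mathcal C,\mathcal D$ satisfying the standing hypotheses and \eqref{eq:gap}, the function in Theorem~\ref{thm:signed} can be chosen positive almost everywhere?}
\medskip

Positivity is a real restriction, because it ties the averages over different rectangles together. Let $f\ge0$ and let $R\in\mathcal R_{\mathcal D}$ have sides $w,w'$.
\begin{itemize}
\item \emph{Enlarging.} If $c\ge w$ and $c'\ge w'$, the $c\times c'$ rectangle $R'$ with the same lower left corner contains $R$, so $\operatorname{av}_Rf\le\frac{cc'}{ww'}\operatorname{av}_{R'}f$. Hence, if every small $w\in\mathcal D$ admits $c\in\mathcal C$ with $w\le c\le\Lambda w$, then at a point $z$ with $\delta_{\mathcal R_{\mathcal C}}(z,f)=0$ the averages over $\mathcal R_{\mathcal D}$ have upper limit at most $\Lambda^2f(z)$.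
\item \emph{Subdividing.} If $c\le w$ and $c'\le w'$, then $R$ is covered by at most $(w/c+1)(w'/c'+1)\le4ww'/(cc')$ rectangles of size $c\times c'$, and one of them has average at least $\frac14\operatorname{av}_Rf$.
\end{itemize}
A signed function escapes both comparisons by cancellation. For a positive function the second comparison does not weaken when the gaps of $\mathcal C$ are long: every large average over $\mathcal R_{\mathcal D}$ produces equally large averages over $\mathcal R_{\mathcal C}$ nearby, at every smaller pair of scales. One can also enlarge one side and subdivide the other. This suggests the answer no. The answer is yes, because the comparisons say nothing about how much of the square the offending rectangles of $\mathcal R_{\mathcal C}$ cover.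

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $\mathcal C,\mathcal D$ satisfy the standing hypotheses and \eqref{eq:gap}. Then there is $f\in L^1([0,1]^2)$ with $f\ge1$ such that $\delta_{\mathcal R_{\mathcal C}}(z,f)=0$ and $\delta_{\mathcal R_{\mathcal D}}(z,f)=\infty$ for almost every $z\in[0,1]^2$.
\end{theorem}

This is the case $d=2$, $\varphi=0$ of the next theorem, which is the one we prove.

\begin{theorem}\label{thm:dim}
Let $d\ge2$, let $\mathcal C,\mathcal D$ satisfy the standing hypotheses and \eqref{eq:gap}, and let $\varphi:[0,\infty)\to[0,\infty)$ be any Borel function with $\varphi(u)=o((\log u)^{d-1})$ as $u\to\infty$. Then there is $f\ge1$ in $L^1([0,1]^d)$ with $\int f\varphi(f)<\infty$ such that $\delta_{\mathcal R^d_{\mathcal C}}(z,f)=0$ and $\delta_{\mathcal R^d_{\mathcal D}}(z,f)=\infty$ for almost every $z\in[0,1]^d$. This is sharp: if $\int|f|(\log^+|f|)^{d-1}<\infty$, then $\delta_{\mathcal R^d_{\mathcal D}}(z,f)=0$ almost everywhere.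
\end{theorem}

\begin{corollary}\label{cor:char}
Let $d=2$. Under the standing hypotheses the following are equivalent:
\begin{enumerate}
\item[(1)] the gap condition \eqref{eq:gap} holds;
\item[(2)] there is $f\ge1$ in $L^1([0,1]^2)$ with $\delta_{\mathcal R_{\mathcal C}}(\cdot,f)=0$ and $\delta_{\mathcal R_{\mathcal D}}(\cdot,f)=\infty$ almost everywhere;
\item[(3)] there is $f\ge0$ in $L^1([0,1]^2)$ with $\delta_{\mathcal R_{\mathcal C}}(\cdot,f)=0$ almost everywhere but not $\delta_{\mathcal R_{\mathcal D}}(\cdot,f)=0$ almost everywhere.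
\end{enumerate}
In {\rm(2)}, $f$ can in addition be taken with $\int f\varphi(f)<\infty$ for any prescribed Borel $\varphi\ge0$ with $\varphi(u)=o(\log u)$, and $o(\log u)$ cannot be replaced by $O(\log u)$.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main} gives (1)$\Rightarrow$(2), and a function as in (2) is a function as in (3). If (1) fails, the lower limit in \eqref{eq:gap} is positive, and Theorem~\ref{thm:converse} shows that (3) fails. The last sentence is Theorem~\ref{thm:dim} for $d=2$; its sharpness part excludes $\varphi=\log^+$.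
\end{proof}

Theorem~\ref{thm:converse} is used only in this corollary, and Theorem~\ref{thm:signed} is not used. Apart from elementary measure theory, the proof of Theorem~\ref{thm:dim} relies only on Theorem~\ref{thm:jmz}. Section~\ref{sec:idea} shows the mechanism in the plane, Section~\ref{sec:line} builds the one-dimensional sets, Section~\ref{sec:stage} forms their products, and Section~\ref{sec:sum} superimposes countably many such stages.

\section{One gap, and the arithmetic of levels}\label{sec:idea}

For powers of two $t<p\le1$, the \emph{comb} with period $p$ and teeth of length $t$ is the $1$-periodic set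
\[
\Gamma(p,t)=\bigcup_{m\in\mathbb Z}[mp,\,mp+t).
\]
For a $\mathbb Z^d$-periodic set $E\subset\mathbb R^d$ we write $\mu(E)=|E\cap[0,1)^d|$; thus $\mu(\Gamma(p,t))=t/p$.

\subsection*{A single gap in the plane}
Let $\ell\ge1$ be an integer and $w\in\mathcal D$. To keep the arithmetic exact, suppose that $w\le2^{-3\ell}$ is a power of two and that $\mathcal C$ has no element in $(2^{-4\ell}w,2^{4\ell}w)$. Put $\tau=2^{-4\ell}w$ and $\pi=2^{3\ell}w$, and call $c\in\mathcal C$ \emph{short} if $c\le\tau$ and \emph{long} if $c\ge2^{4\ell}w$. We want a set that looks different at the three kinds of scales, so we place one comb above the scale $w$ and one below it: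
\[
P=\Gamma(\pi,w),\qquad Q=\Gamma(2^\ell\tau,\tau),\qquad A=P\cap Q .
\]
A tooth of $P$ consists of $2^{3\ell}$ full periods of $Q$. So $A$ has density $2^{-\ell}$ in each tooth of $P$ and density $2^{-4\ell}$ in each period of $P$. Let $A^*$ be the $\tau$-neighborhood of $A$; as $A$ is a union of intervals of length $\tau$, we have $\mu(A^*)\le3\cdot2^{-4\ell}$. Then:
\begin{itemize}
\item a long interval, of length $c\ge\pi$, meets at most $c/\pi+2\le3c/\pi$ periods of $P$, so $A$ has density at most $3\cdot2^{-4\ell}$ in it;
\item every point of $P$, a set with $\mu(P)=2^{-3\ell}$, lies in an interval of length $w$ in which $A$ has density $2^{-\ell}$;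
\item a short interval may be filled by $A$, but if it meets $A$, it lies in $A^*$.
\end{itemize}
Take $f=K\mathbf 1_{A\times A}$ with $K=\ell\,2^{2\ell}$. The average of $f$ over $I\times I'$ is $K$ times the product of the densities of $A$ in $I$ and $I'$, which gives the following table.
\begin{center}
\begin{tabular}{lccc}
\hline
rectangle & average of $f$ & seen from & $\mu$\\
\hline
tooth $\times$ tooth, in $\mathcal R_{\mathcal D}$ & $\ell$ & $P\times P$ & $2^{-6\ell}$\\
long $\times$ long & $\le9\ell\,2^{-6\ell}$ & $\mathbb R^2$ & $1$\\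
short $\times$ long & $\le3\ell\,2^{-2\ell}$ & $A^*\times\mathbb R$ & $\le3\cdot2^{-4\ell}$\\
short $\times$ short & $\le\ell\,2^{2\ell}$ & $A^*\times A^*$ & $\le9\cdot2^{-8\ell}$\\
\hline
\end{tabular}
\end{center}
Outside $A^*\times A^*$ all averages over $\mathcal R_{\mathcal C}$ are at most $9\ell\,2^{-2\ell}$. The average $\ell$ over a member of $\mathcal R_{\mathcal D}$ is seen from $P\times P$, which is larger than $A^*\times A^*$ by a factor of at least $2^{2\ell}/9$. This is the separation of the two bases.

It depends on the uneven split of the exponent $4\ell$ into $3\ell+\ell$. Take instead $P=\Gamma(2^{2\ell}w,w)$ and $Q=\Gamma(2^{2\ell}\tau,\tau)$. Now $K=\ell\,2^{4\ell}$ is needed to reach the average $\ell$ on $P\times P$, and $\mu(P\times P)=2^{-4\ell}$. A long interval has length at least four periods of $P$, so at least half of it consists of full periods, and $A$ has density at least $\frac12 2^{-4\ell}$ in it. A point of $A$ lies in short intervals contained in $A$. So short $\times$ long rectangles have average at least $\ell/2$ at every point of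 $A\times\mathbb R$, and $\mu(A\times\mathbb R)=2^{-4\ell}=\mu(P\times P)$. Nothing is gained.

\subsection*{Why one gap is not enough}
The set $P\times P$ is small. Independent copies at $S$ different gaps leave uncovered a set of measure $(1-2^{-6\ell})^S$, so about $\ell\,2^{6\ell}$ copies are needed to bring this down to $e^{-\ell}$. Each copy has integral $K\mu(A)^2=\ell\,2^{-6\ell}$, and the total is about $\ell^2$, which is not summable in $\ell$. No tuning of the parameters can repair this, since only squares of $\mathcal R_{\mathcal D}$ were used, and squares differentiate every integrable function. One function must be seen by rectangles of many different shapes.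

\subsection*{Levels}
Say informally that a length has \emph{level} $\alpha$ if, from a set of measure about $2^{-\alpha}$, intervals of that length see $A$ with density about $2^\alpha\mu(A)$, and no more is seen elsewhere. Above, long lengths have level $0$, the length $w$ has level $3\ell$, and short lengths have level $4\ell$. A rectangle whose sides have levels $\alpha,\beta$ sees the average $K\mu(A)^22^{\alpha+\beta}$ from a set of measure $2^{-(\alpha+\beta)}$. Only the sum $\alpha+\beta$ matters.

Now take $n$ successive gaps with $w_1>\dots>w_n$ and let $A=\bigcap_i(P_i\cap Q_i)$. A length in $\mathcal C$ that lies below exactly $a$ of the $w_i$ has level $4\ell a$, and $w_i$ has level $4\ell(i-1)+3\ell=4\ell i-\ell$; Lemmas~\ref{lem:D} and~\ref{lem:C} make this precise. Sums of two $\mathcal C$-levels are multiples of $4\ell$, and sums of two $\mathcal D$-levels lie halfway between consecutive multiples; see Figure~\ref{fig:levels}. Put $T=4\ell(n+1)-2\ell$ and choose $K$ with $K\mu(A)^22^T\approx\ell$. The $n$ shapes $w_i\times w_{n+1-i}$ see the average $\ell$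 from $n$ almost disjoint sets of measure $2^{-T}$. A rectangle of $\mathcal R_{\mathcal C}$ has either level sum at most $T-2\ell$, and then average about $\ell\,2^{-2\ell}$ or less, or level sum at least $T+2\ell$, and then it is seen only from one of $n$ sets of measure about $2^{-T-2\ell}$. The number of copies drops to $\ell\,2^T/n$ and the total integral to $\ell^2/n$, which is as small as we wish.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.36]
\draw[->] (-0.6,0) -- (15.5,0) node[right] {$\alpha/\ell$};
\draw[->] (0,-0.6) -- (0,15.5) node[above] {$\beta/\ell$};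
\foreach \x in {4,8,12} { \node[below] at (\x,-0.3) {\small $\x$}; \node[left] at (-0.3,\x) {\small $\x$}; }
\draw[thick] (0,14) -- (14,0);
\draw[dashed] (0,12) -- (12,0);
\draw[dashed] (2.5,13.5) -- (13.5,2.5);
\foreach \x in {0,4,8,12} \foreach \y in {0,4,8,12} \fill (\x,\y) circle (0.24);
\foreach \x in {3,7,11} \foreach \y in {3,7,11} \draw[fill=white] (\x,\y) circle (0.3);
\end{tikzpicture}
\caption{Pairs of levels $(\alpha,\beta)$ of the two sides of a rectangle, for $d=2$ and $n=3$ gaps. Black dots $(4a,4b)$ belong to rectangles with sides in $\mathcal C$, white dots $(4i-1,4j-1)$ to rectangles with sides in $\mathcal D$. The solid line $\alpha+\beta=14\ell$ carries three white dots and no black dot; the nearest black dots lie on the dashed lines $\alpha+\beta=12\ell$ (small average) and $\alpha+\beta=16\ell$ (small set).}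
\label{fig:levels}
\end{figure}

In dimension $d$ we use $\mathcal C$-levels $La$ and $\mathcal D$-levels $Li-\ell$. A sum of $d$ levels of the second kind is a multiple of $L$ minus $d\ell$, which is halfway when $L=2d\ell$. The number of shapes with a given level sum is of order $n^{d-1}$, while $\log K$ is of order $n$ for fixed $\ell$. So the gain is $(\log K)^{d-1}$, the exponent in Theorem~\ref{thm:dim}.

\section{One-dimensional sets adapted to the gaps}\label{sec:line}

In this section $d\ge2$ and the integers $\ell,n,S\ge1$ are fixed, and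
\[
L=2d\ell,\qquad \eta=2^{-L}.
\]
We build $S$ sets $A_1,\dots,A_S\subset\mathbb R$, each from $n$ gaps of $\mathcal C$.

\subsection*{Gaps}
The combs that belong to different gaps must not interact, so the gaps have to be disjoint.

\begin{lemma}\label{lem:gaps}
There are $w_1>w_2>\dots>w_{nS}$ in $\mathcal D$ such that, for all $k$,
\begin{enumerate}
\item[(a)] $0<w_k^-\le\eta w_k$ and $w_k\le\eta w_k^+$;
\item[(b)] every $c\in\mathcal C$ satisfies either $c<w_k$ and $c\le w_k^-$, or $c>w_k$ and $c\ge w_k^+$;
\item[(c)] $w_1^+\le1$ and $w_{k+1}^+\le w_k^-$.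
\end{enumerate}
In particular $w_k\le\eta$ for all $k$.
\end{lemma}

\begin{proof}
By \eqref{eq:gap} there are arbitrarily small $w\in\mathcal D$ with $w^-\le\eta w$ and $w\le\eta w^+$. Choose such points recursively with $w_1<\sup\mathcal C$ and $w_{k+1}<w_k^-$; this is possible because $w_k^->0$. Then (a) holds. Since $\mathcal C\cap\mathcal D=\emptyset$, no $c\in\mathcal C$ equals $w_k$, and (b) follows from the definitions of $w_k^\pm$. Some $c\in\mathcal C$ exceeds $w_1$, so $w_1^+\le c\le1$. Since $w_{k+1}<w_k^-=\sup\{c\in\mathcal C:c<w_k\}$, some $c\in\mathcal C$ satisfies $w_{k+1}<c<w_k$, and then $w_{k+1}^+\le c\le w_k^-$. Finally $w_k\le w_1\le\eta w_1^+\le\eta$.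
\end{proof}

\subsection*{Dyadic scales and combs}
The numbers $w_k,w_k^\pm$ are arbitrary reals. We round them to powers of two, so that all densities can be read off from binary digits. Let $h_k$ and $\tau_k$ be the powers of two with $w_k\le h_k<2w_k$ and $w_k^-\le\tau_k<2w_k^-$, and put
\[
\pi_k=2^{L-\ell}h_k,\qquad\sigma_k=2^\ell\tau_k,\qquad P_k=\Gamma(\pi_k,h_k),\qquad Q_k=\Gamma(\sigma_k,\tau_k).
\]
By Lemma~\ref{lem:gaps}(a), $\pi_k<2^{L-\ell+1}w_k\le2^{1-\ell}w_k^+\le w_k^+$. Also $\sigma_k<2^{\ell+1}w_k^-\le2^{\ell+1-L}w_k\le w_k/4$, since $L-\ell-1=(2d-1)\ell-1\ge2$. Hence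
\begin{equation}\label{eq:chain}
w_k^-\le\tau_k<\sigma_k\le\tfrac14w_k<w_k\le h_k<\pi_k\le w_k^+ ,
\end{equation}
and Lemma~\ref{lem:gaps}(c) links consecutive gaps:
\begin{equation}\label{eq:link}
1\ge\pi_1>h_1>\sigma_1>\tau_1\ge\pi_2>h_2>\sigma_2>\tau_2\ge\pi_3>\cdots .
\end{equation}

We recall the facts about binary digits that we need. A \emph{dyadic interval} is an interval $[m2^{-r},(m+1)2^{-r})$ with integers $m$ and $r\ge0$. Write the fractional part of $x\in\mathbb R$ as $\sum_{j\ge1}\epsilon_j(x)2^{-j}$ with $\epsilon_j\in\{0,1\}$, not ending in a string of ones. On a dyadic interval of length $2^{-r}$ the digits $\epsilon_1,\dots,\epsilon_r$ are constant, and $\epsilon_{r+1},\epsilon_{r+2},\dots$ are independent with respect to normalized Lebesgue measure and take each value with probability $\frac12$. On $[0,1)^d$ the digits of all $d$ coordinates are jointly independent. For $0\le p<p'$ the comb $\Gamma(2^{-p},2^{-p'})$ is the set where $\epsilon_{p+1}=\dots=\epsilon_{p'}=0$. So $P_k$ prescribes a block of $L-\ell$ digits and $Q_k$ a block of $\ell$ digits,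 and by \eqref{eq:link} all these blocks are disjoint. Two rules follow for a dyadic interval $J$.
\begin{enumerate}
\item[(R1)] If $|J|$ is at most the tooth length of a comb, then $J$ is contained in the comb or disjoint from it.
\item[(R2)] If $|J|$ is at least the period of each of several distinct combs among the $P_k,Q_k$, then the density in $J$ of their intersection is the product of the factors $2^{-(L-\ell)}$ for each $P_k$ and $2^{-\ell}$ for each $Q_k$.
\end{enumerate}

\subsection*{Blocks}
Group the gaps into $S$ consecutive blocks of $n$: write $(s,i)$ for the index $k=(s-1)n+i$, where $1\le s\le S$ and $1\le i\le n$. Thus $w_{s,i}$ decreases in the lexicographic order. For $0\le a\le n$ and $1\le i\le n$ put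
\[
A_{s,a}=\bigcap_{i\le a}(P_{s,i}\cap Q_{s,i}),\qquad A_s=A_{s,n},\qquad F_{s,i}=A_{s,i-1}\cap P_{s,i},
\]
where $A_{s,0}=\mathbb R$. Then $A_{s,i-1}\supset F_{s,i}\supset A_{s,i}$, so both families decrease in the second index. The set $F_{s,i}$ is where intervals of length $w_{s,i}$ will see $A_s$. The set $A_{s,a}$ plays this role for lengths in $\mathcal C$, except that an interval can meet $A_{s,a}$ and contain points slightly outside it. We therefore thicken it: let $A^*_{s,0}=\mathbb R$ and, for $a\ge1$,
\[
A^*_{s,a}=\{x\in\mathbb R:\ |x-y|\le\tau_{s,a}\text{ for some }y\in A_{s,a}\}.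
\]
As $A_{s,a}$ and $\tau_{s,a}$ decrease in $a$, so does $A^*_{s,a}$. By (R1) and \eqref{eq:link}, $A_{s,a}$ is a union of dyadic intervals of length $\tau_{s,a}$ for $a\ge1$, and thickening triples the length of each. Together with (R2) for $J=[0,1)$ this gives
\begin{equation}\label{eq:measures}
\mu(A_{s,a})=2^{-La},\qquad\mu(F_{s,i})=2^{-(Li-\ell)},\qquad\mu(A^*_{s,a})\le3\cdot2^{-La}.
\end{equation}
The next two lemmas identify the levels.

\begin{lemma}[lengths in $\mathcal D$]\label{lem:D}
If $x\in F_{s,i}\cap[0,1)$, there is a half-open interval $I\subset[0,1)$ of length $w_{s,i}$ with $x\in I$ and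
\[
|A_s\cap I|\ge\tfrac12\,2^{Li-\ell}\,2^{-Ln}\,|I| .
\]
\end{lemma}

\begin{proof}
Drop the index $(s,i)$ from $w,h,\sigma$. Let $J$ be the tooth of $P_{s,i}$ that contains $x$. It is the dyadic interval of length $h$ containing $x$, so $J\subset[0,1)$. The combs that define $A_{s,i-1}$ have teeth longer than $h$ by \eqref{eq:link} and contain $x$, so they contain $J$ by (R1). Thus $J\subset F_{s,i}$. Let $t=\min\{x,\sup J-w\}$ and $I=[t,t+w)$. Since $w\le h$, we have $t\ge\inf J$, so $I\subset J$; and $x\in I$, because either $t=x$ or $t<x<\sup J=t+w$.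

The interval $I$ contains at least $w/\sigma-2$ dyadic intervals $G$ of length $\sigma$, and $w/\sigma-2\ge w/(2\sigma)$ because $w/\sigma\ge4$ by \eqref{eq:chain}. So these $G$ fill at least half of $I$. As $G\subset F_{s,i}$, we have
\[
A_s\cap G=G\cap Q_{s,i}\cap\bigcap_{i'>i}(P_{s,i'}\cap Q_{s,i'}),
\]
and all combs on the right have period at most $\sigma$. By (R2), $|A_s\cap G|=2^{-\ell}2^{-L(n-i)}|G|$.
\end{proof}

For $c\in\mathcal C$ let $a_s(c)=\#\{i: c<w_{s,i}\}\in\{0,\dots,n\}$ be the number of gaps of block $s$ that lie above $c$.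

\begin{lemma}[lengths in $\mathcal C$]\label{lem:C}
Let $I$ be a half-open interval of length $c\in\mathcal C$, let $x\in I$ and $a=a_s(c)$. Then
\[
|A_s\cap I|\le3\cdot2^{La}\,2^{-Ln}\,|I|\ \mathbf 1_{A^*_{s,a}}(x).
\]
Moreover, for each $c\in\mathcal C$ there is at most one $s$ with $0<a_s(c)<n$.
\end{lemma}

\begin{proof}
Since $w_{s,i}$ decreases in $i$, we have $c<w_{s,i}$ exactly for $i\le a$. By Lemma~\ref{lem:gaps}(b), $c\le w_{s,i}^-$ for $i\le a$ and $c\ge w_{s,i}^+$ for $i>a$.

First the indicator. For $a=0$ it equals $1$. If $a\ge1$ and $y\in A_s\cap I$, then $y\in A_{s,a}$ and $|x-y|<c\le w_{s,a}^-\le\tau_{s,a}$, so $x\in A^*_{s,a}$. Thus the left side vanishes when $x\notin A^*_{s,a}$.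

Now the density. For $a=n$ the bound is $3|I|$, and there is nothing to prove. For $a<n$ let $\pi=\pi_{s,a+1}$, so that $\pi\le w_{s,a+1}^+\le c$ by \eqref{eq:chain}. The set $\bigcap_{i>a}(P_{s,i}\cap Q_{s,i})$ contains $A_s$ and has density $2^{-L(n-a)}$ in every dyadic interval of length $\pi$, by (R2). The interval $I$ meets at most $c/\pi+2\le3c/\pi$ such intervals, so $|A_s\cap I|\le3c\,2^{-L(n-a)}$.

Finally, $0<a_s(c)<n$ implies $w_{s,n}<c<w_{s,1}$, and the intervals $(w_{s,n},w_{s,1})$ are disjoint for different $s$.
\end{proof}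

\section{One stage of the construction}\label{sec:stage}

A stage is a bounded function with large averages over $\mathcal R^d_{\mathcal D}$ at most points and small averages over $\mathcal R^d_{\mathcal C}$ at most points.

\begin{proposition}\label{prop:stage}
Let $d\ge2$. There is a constant $\kappa$, depending only on $d$, with the following property. For all integers $\ell\ge1$ and $n\ge2^{2d\ell}$ there are a number $K$ and measurable $\mathbb Z^d$-periodic sets $W,H,B\subset\mathbb R^d$ such that, with $g=K\mathbf 1_W$:
\begin{enumerate}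
\item[(i)] $K\ge\ell$ and $n-1\le\log_2K\le\kappa\ell n$;
\item[(ii)] $K\mu(W)\le\kappa\ell^2n^{-(d-1)}$;
\item[(iii)] $\mu(H)\ge1-e^{-\ell}$, and every $z\in H\cap[0,1)^d$ lies in a box $R\in\mathcal R^d_{\mathcal D}$ with $R\subset[0,1)^d$, $\operatorname{diam}R\le d\,2^{-\ell}$ and $\operatorname{av}_Rg\ge\ell$;
\item[(iv)] $\mu(B)\le\kappa\ell\,2^{-d\ell}$, $W\subset B$, and $\operatorname{av}_Rg\le\kappa\ell^22^{-d\ell}$ for every $z\notin B$ and every $R\in\mathcal R^d_{\mathcal C}$ with $z\in R$.
\end{enumerate}
\end{proposition}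

The rest of the section is the proof.

\subsection*{Parameters; proof of (i) and (ii)}
Let $L=2d\ell$. For a vector $\mathbf i=(i_1,\dots,i_d)$ of nonnegative integers let $|\mathbf i|=\sum_ji_j$. The shapes of the boxes in $\mathcal R^d_{\mathcal D}$ are indexed by
\[
\mathcal I=\{\mathbf i\in\{1,\dots,n\}^d:\ |\mathbf i|=M\},\qquad M=n+d-1,\qquad N=\#\mathcal I .
\]
This $M$ is large enough to give many shapes. Positive integers with sum $M$ are automatically at most $n$, so $N=\binom{M-1}{d-1}=n(n+1)\cdots(n+d-2)/(d-1)!$; and the first $d-1$ coordinates determine $\mathbf i$. Hence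
\[
\frac{n^{d-1}}{(d-1)!}\le N\le n^{d-1}.
\]
That $M-n$ does not grow with $n$ will be needed in the proof of (iv). The common level sum of these shapes, the height, and the number of blocks are
\[
T=LM-d\ell,\qquad K=2^d\ell\,2^{Ldn-T},\qquad S=\lceil\ell\,2^{T+1}/N\rceil .
\]
Since $T\ge Ln\ge(d-1)n$, we have $N2^{-T}\le n^{d-1}2^{-(d-1)n}\le1$. Therefore $2\ell\le SN2^{-T}\le2\ell+1\le3\ell$, and
\begin{equation}\label{eq:budget}
SN2^{-T-1}\ge\ell,\qquad S2^{-T}\le3(d-1)!\,\ell\,n^{-(d-1)} .
\end{equation}
The number $S$ depends only on $d,\ell,n$. Take the sets of Section~\ref{sec:line} for these values and put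
\[
f_s=K\mathbf 1_{A_s^d},\qquad W=\bigcup_{s=1}^SA_s^d,\qquad\text{so that}\qquad f_s\le g\le\sum_{s'=1}^Sf_{s'} ,
\]
where $A_s^d=A_s\times\dots\times A_s$. As $dn-M=(d-1)(n-1)$,
\[
\log_2K=\log_2\ell+d+d\ell+L(d-1)(n-1).
\]
This is at least $n-1$ and at least $\log_2\ell$, and at most $(1+d+d+2d(d-1))\ell n=(2d^2+1)\ell n$, which is (i). By \eqref{eq:measures} and \eqref{eq:budget},
\[
K\mu(W)\le SK2^{-Ldn}=2^d\ell\,S2^{-T}\le3\cdot2^d(d-1)!\,\ell^2n^{-(d-1)},
\]
which is (ii).

\subsection*{Boxes with sides in $\mathcal D$; proof of (iii)}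
Let
\[
U_{s,\mathbf i}=\prod_{j=1}^dF_{s,i_j},\qquad H_s=\bigcup_{\mathbf i\in\mathcal I}U_{s,\mathbf i},\qquad H=\bigcup_{s=1}^SH_s .
\]
If $z\in U_{s,\mathbf i}\cap[0,1)^d$, apply Lemma~\ref{lem:D} in each coordinate and let $R$ be the product of the intervals. Then $z\in R\subset[0,1)^d$, $R\in\mathcal R^d_{\mathcal D}$, all sides are at most $\eta\le2^{-\ell}$, and
\[
\operatorname{av}_Rg\ge\operatorname{av}_Rf_s\ge K\prod_{j=1}^d\tfrac12\,2^{Li_j-\ell-Ln}=K\,2^{-d}\,2^{T-Ldn}=\ell .
\]

It remains to show that $H$ is large. By \eqref{eq:measures}, $\mu(U_{s,\mathbf i})=2^{-(LM-d\ell)}=2^{-T}$. The sets $U_{s,\mathbf i}$ all contain $A_s^d$, so they overlap, and we must show that the overlaps are negligible. We use Bonferroni's inequality: the measure of a finite union is at least the sum of the measures minus the sum, over unordered pairs, of the measures of the pairwise intersections. Let $\mathbf i\ne\mathbf i'$ in $\mathcal I$. Since $F_{s,i}$ decreases in $i$, the intersection $U_{s,\mathbf i}\cap U_{s,\mathbf i'}$ is $\prod_jF_{s,\max(i_j,i'_j)}$, of measure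 $2^{-T-Lm}$ with
\[
m=\sum_j\max(i_j,i_j')-M=\sum_j(i'_j-i_j)^+=\sum_j(i_j-i'_j)^+\ge1 ;
\]
the last two sums agree because $|\mathbf i|=|\mathbf i'|$. In particular $|i'_j-i_j|\le m$ for all $j$. So for given $\mathbf i$ and $m$ there are at most $(2m+1)^{d-1}\le3^{m(d-1)}$ vectors $\mathbf i'$. As $2^{-L}\le4^{-d}$,
\[
\sum_{\mathbf i'\ne\mathbf i}\mu(U_{s,\mathbf i}\cap U_{s,\mathbf i'})\le2^{-T}\sum_{m\ge1}\bigl(3^{d-1}4^{-d}\bigr)^m\le2^{-T}\sum_{m\ge1}4^{-m}=\tfrac13\,2^{-T}.
\]
Summing over $\mathbf i$ counts each unordered pair twice, so $\mu(H_s)\ge N2^{-T}(1-\frac16)\ge N2^{-T-1}$.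

Membership of $z$ in $H_s$ depends only on the digits of $z_1,\dots,z_d$ in the positions prescribed by the combs of block $s$. These positions are disjoint for different $s$, so $H_1,\dots,H_S$ are independent in $[0,1)^d$. With $1-t\le e^{-t}$ and \eqref{eq:budget},
\[
1-\mu(H)=\prod_{s=1}^S(1-\mu(H_s))\le\exp(-SN2^{-T-1})\le e^{-\ell}.
\]

\subsection*{Boxes with sides in $\mathcal C$; proof of (iv)}
Let $R\in\mathcal R^d_{\mathcal C}$ have sides $c_1,\dots,c_d$, let $z\in R$, and put $\mathbf a_s=(a_s(c_1),\dots,a_s(c_d))$. Lemma~\ref{lem:C} in each coordinate gives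
\begin{equation}\label{eq:Cbound}
\operatorname{av}_Rf_s\le3^dK2^{L|\mathbf a_s|-Ldn}\prod_{j=1}^d\mathbf 1_{A^*_{s,a_s(c_j)}}(z_j)=6^d\ell\,2^{L|\mathbf a_s|-T}\prod_{j=1}^d\mathbf 1_{A^*_{s,a_s(c_j)}}(z_j).
\end{equation}
We have to sum this over $s$, and there are two dangers. The first is a block whose level sum $L|\mathbf a_s|$ exceeds $T$, that is, $|\mathbf a_s|\ge M$. The points exposed to it lie in
\[
B'=\bigcup_{s=1}^S\ \bigcup\Bigl\{\prod_{j=1}^dA^*_{s,a_j}:\ \mathbf a\in\{0,\dots,n\}^d,\ |\mathbf a|=M\Bigr\}.
\]
The second danger appears only because there are many blocks. If one side of $R$ is much shorter than the others, then many blocks lie entirely between the side lengths, for example with $\mathbf a_s=(n,0,\dots,0)$. Each such term is small, but for $d=2$ the bound \eqref{eq:Cbound} is then $36\ell\,2^{-2\ell}$, and there can be up to $S$ of them. The points exposed to these terms lie in the slabs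
\[
B''=\{z:\ z_j\in A^*_{s,n}\text{ for some }s\text{ and }j\}.
\]
Let $B=B'\cup B''$. Then $W\subset B''\subset B$, since $A_s\subset A^*_{s,n}$.

\emph{The measure of $B$.} There are at most $(n+1)^{d-1}\le(2n)^{d-1}$ vectors $\mathbf a$ in the definition of $B'$, each product has measure at most $3^d2^{-LM}$ by \eqref{eq:measures}, and $LM=T+d\ell$. By \eqref{eq:budget},
\[
\mu(B')\le3^d(2n)^{d-1}S2^{-T}2^{-d\ell}\le3^{d+1}2^{d-1}(d-1)!\,\ell\,2^{-d\ell}.
\]
The factor $2^{-d\ell}$ is the distance from $T$ to the next $\mathcal C$-level sum. For the slabs, $T-Ln=L(d-1)-d\ell$ does not depend on $n$, and $n\ge2^L$, so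
\[
\mu(B'')\le3dS2^{-Ln}=3d\,S2^{-T}2^{L(d-1)-d\ell}\le9\,d!\,\ell\,\Bigl(\frac{2^L}n\Bigr)^{d-1}2^{-d\ell}\le9\,d!\,\ell\,2^{-d\ell}.
\]

\emph{The averages off $B$.} Let $z\notin B$. Every $s$ falls under one of four cases.
\begin{enumerate}
\item[1.] $|\mathbf a_s|\ge M$. Lowering coordinates one unit at a time gives $\mathbf a'\in\{0,\dots,n\}^d$ with $|\mathbf a'|=M$ and $a'_j\le a_s(c_j)$ for all $j$. Since $A^*_{s,a}$ decreases in $a$, we have $\prod_jA^*_{s,a_s(c_j)}\subset\prod_jA^*_{s,a'_j}\subset B'$. So the right side of \eqref{eq:Cbound} is $0$.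
\item[2.] $a_s(c_j)=n$ for some $j$. Then $z_j\notin A^*_{s,n}$ because $z\notin B''$, and the right side of \eqref{eq:Cbound} is $0$.
\item[3.] $\mathbf a_s=0$. The term is at most $6^d\ell\,2^{-T}$, and there are at most $S$ such terms.
\item[4.] None of the above. Then $0<a_s(c_j)<n$ for some $j$, and by the last part of Lemma~\ref{lem:C} this happens for at most $d$ values of $s$. Since $|\mathbf a_s|\le M-1$ and $L(M-1)-T=d\ell-L=-d\ell$, each term is at most $6^d\ell\,2^{-d\ell}$.
\end{enumerate}
Adding up, and using \eqref{eq:budget} and $n^{-(d-1)}\le n^{-1}\le2^{-d\ell}$, we get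
\[
\operatorname{av}_Rg\le\sum_{s=1}^S\operatorname{av}_Rf_s\le d\,6^d\ell\,2^{-d\ell}+6^d\ell\,S2^{-T}\le6^d\bigl(d+3(d-1)!\bigr)\ell^22^{-d\ell}.
\]
This proves (iv) and Proposition~\ref{prop:stage}. \qed

\section{Superposition of the stages}\label{sec:sum}

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
The sharpness statement is Theorem~\ref{thm:jmz}, because the members of $\mathcal R^d_{\mathcal D}$ are axis-parallel boxes. We construct $f$.

\emph{Definition of $f$.} For each $\ell\ge1$ there is $u_\ell$ with $\varphi(u)\le2^{-\ell}(\log_2u)^{d-1}$ for all $u\ge u_\ell$. Choose $n_\ell\ge2^{2d\ell}$ with $2^{n_\ell-1}\ge u_\ell$, and let $K_\ell,W_\ell,H_\ell,B_\ell,g_\ell$ be given by Proposition~\ref{prop:stage} for $\ell$ and $n_\ell$. By (i), $K_\ell\ge u_\ell$ and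
\begin{equation}\label{eq:phi}
\varphi(K_\ell)\le2^{-\ell}(\log_2K_\ell)^{d-1}\le2^{-\ell}(\kappa\ell n_\ell)^{d-1}.
\end{equation}
On $[0,1]^d$ define
\[
f=\max\Bigl\{1,\ \sup_{\ell\ge1}g_\ell\Bigr\}.
\]
We take the supremum rather than the sum because $\varphi$ is not assumed monotone: it is controlled only at the values $1,K_1,K_2,\dots$, and so $f$ should take no other values.

\emph{Integrability.} We have $1\le f\le1+\sum_\ell g_\ell$, and by (ii), $\sum_\ell\int g_\ell\le\kappa\sum_\ell\ell^22^{-2d\ell}<\infty$. So $f\in L^1([0,1]^d)$ and $f<\infty$ almost everywhere. If $f(z)<\infty$, then $z$ lies in finitely many $W_\ell$, because $K_\ell\ge\ell\to\infty$; hence $f(z)=1$, or $f(z)=K_\ell$ for some $\ell$ with $z\in W_\ell$. Therefore $f\varphi(f)\le\varphi(1)+\sum_\ell K_\ell\varphi(K_\ell)\mathbf 1_{W_\ell}$ almost everywhere. In (ii) and \eqref{eq:phi} the powers of $n_\ell$ cancel, and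
\[
\int f\varphi(f)\le\varphi(1)+\sum_{\ell\ge1}\kappa\ell^2n_\ell^{-(d-1)}\cdot2^{-\ell}(\kappa\ell n_\ell)^{d-1}=\varphi(1)+\kappa^d\sum_{\ell\ge1}\ell^{d+1}2^{-\ell}<\infty .
\]

\emph{Divergence along $\mathcal R^d_{\mathcal D}$.} The Borel--Cantelli lemma says that if $\sum_\ell|E_\ell|<\infty$, then almost every point lies in only finitely many $E_\ell$. By (iii), it applies to $E_\ell=[0,1)^d\setminus H_\ell$. So almost every $z$ lies in $H_\ell$ for all large $\ell$, and for these $\ell$ there are boxes $R_\ell\in\mathcal R^d_{\mathcal D}$ with $z\in R_\ell\subset[0,1)^d$, $\operatorname{diam}R_\ell\le d\,2^{-\ell}$ and $\operatorname{av}_{R_\ell}f\ge\operatorname{av}_{R_\ell}g_\ell\ge\ell$. If also $f(z)<\infty$, then $\delta_{\mathcal R^d_{\mathcal D}}(z,f)=\infty$.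

\emph{Convergence along $\mathcal R^d_{\mathcal C}$.} We split $f$ into a bounded part, which Theorem~\ref{thm:jmz} handles, and a tail, which (iv) handles. For $m\ge1$ let
\[
f^{(m)}=\max\{1,g_1,\dots,g_{m-1}\},\qquad Z_m=(0,1)^d\setminus\bigcup_{\ell\ge m}B_\ell,\qquad\theta_m=\kappa\sum_{\ell\ge m}\ell^22^{-d\ell}.
\]
Then $f^{(m)}$ is bounded, $0\le f-f^{(m)}\le\sum_{\ell\ge m}g_\ell$, and $\theta_m\to0$. The sets $Z_m$ increase with $m$. Since $\sum_\ell\mu(B_\ell)<\infty$ by (iv), the Borel--Cantelli lemma shows that $\bigcup_mZ_m$ has full measure. Let $\Omega$ be the set of points at which the conclusion of Theorem~\ref{thm:jmz} holds for all the functions $f^{(m)}$; it has full measure as well.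

Let $z\in Z_m\cap\Omega$. For $\ell\ge m$ we have $z\notin B_\ell\supset W_\ell$, so $g_\ell(z)=0$ and $f(z)=f^{(m)}(z)$. For $R\in\mathcal R^d_{\mathcal C}$ with $z\in R\subset[0,1]^d$, termwise integration of the nonnegative series and (iv) give
\[
\bigl|\operatorname{av}_Rf-f(z)\bigr|\le\bigl|\operatorname{av}_Rf^{(m)}-f^{(m)}(z)\bigr|+\sum_{\ell\ge m}\operatorname{av}_Rg_\ell\le\bigl|\operatorname{av}_Rf^{(m)}-f^{(m)}(z)\bigr|+\theta_m .
\]
The first term tends to $0$ as $\operatorname{diam}R\to0$, so $\delta_{\mathcal R^d_{\mathcal C}}(z,f)\le\theta_m$. The same point $z$ lies in $Z_{m'}\cap\Omega$ for every $m'\ge m$, so $\delta_{\mathcal R^d_{\mathcal C}}(z,f)\le\theta_{m'}\to0$. Thus $\delta_{\mathcal R^d_{\mathcal C}}(z,f)=0$ on $\Omega\cap\bigcup_mZ_m$, a set of full measure.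
\end{proof}

\begin{remark}[the role of the hypotheses]
The sets $\mathcal C$ and $\mathcal D$ enter only through Lemma~\ref{lem:gaps}. The smallness of $w/w^+$ makes room for the comb $P_k$ between $w_k$ and $w_k^+$, and the smallness of $w^-/w$ makes room for $Q_k$ between $w_k^-$ and $w_k$. Accumulation at $0$ lets the recursion continue. Disjointness gives part (b) of the lemma, on which Lemma~\ref{lem:C} rests. It cannot be dropped: for $\mathcal C=\mathcal D=\{2^{-k^2}:k\ge0\}$ the ratios in \eqref{eq:gap} are $2^{-2k-1}$ and $2^{-2k+1}$, so \eqref{eq:gap} holds, but the two bases coincide. The assumption $d\ge2$ makes the number $N$ of shapes unbounded in $n$, and this is what makes the bound (ii) summable; for $d=1$ the statement is false by Lebesgue's differentiation theorem.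
\end{remark}

\begin{thebibliography}{9}

\bibitem{HK}
Michihiro Hirayama and Davit Karagulyan,
\emph{Differentiation properties of class $L^1([0,1]^2)$ with respect to two different basis of rectangles},
arXiv:2105.04179 (2021).

\bibitem{JMZ}
Jessen, Marcinkiewicz and Zygmund,
Fund. Math. \textbf{25} (1935).

\end{thebibliography}
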